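# A leading coefficient divisible by $p$: generic Newton polygons of $T$-adic exponential sums

## 1. The natural guess: for large $p$, specializing $T$ costs nothing

Fix $n\ge 1$ and an $n$-dimensional integral convex polytope $\Delta\subset\mathbb R^n$ containing the origin. The prime $p$ varies. For a Laurent polynomial $\bar f$ over a finite field, one power series in $T$ packages the exponential sums of $\bar f$ for all $p$-power order characters $\psi$ at once: one recovers $\psi$ by putting $T=\psi(1)-1$. Both the packaged sum and each specialized sum have a Newton polygon, and specialization can only raise it. Does it really raise it, for generic $\bar f$?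

The first guess is no, once $p$ is large. A polygon is governed by leading coefficients. If a leading coefficient is a nonzero expression in the coefficients of $\bar f$, one expects that for large $p$ it stays nonzero modulo $p$ for generic $\bar f$, and then specialization does not move the polygon. Let us make this precise and test it.

**Recollections.** For $q=p^a$ let $\mathbb Q_q$ be the unramified extension of $\mathbb Q_p$ with residue field $\mathbb F_q$ and $\mathbb Z_q$ its ring of integers. Let $\mu_k$ be the group of $k$-th roots of unity in $\overline{\mathbb Q}_p$. Reduction identifies $\mu_{q-1}$ with $\mathbb F_q^*$ (Teichmüller lifts), and the Frobenius $\sigma$ of $\mathbb Q_q/\mathbb Q_p$ acts on $\mu_{q-1}$ by $\alpha\mapsto\alpha^p$. For $t\in\mathbb Z_p$, $(1+T)^t=\sum_j\binom tjT^j\in\mathbb Z_p[[T]]$.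

**Definition (the space $N(\Delta,\mathbb F_p)$).** It consists of the $\bar f\in\overline{\mathbb F}_p[x_1^{\pm1},\dots,x_n^{\pm1}]$ whose Newton polyhedron (the convex hull of the origin and the exponents of $\bar f$) is $\Delta$ and which are non-degenerate: for every face $\sigma$ of $\Delta$ not containing the origin, the partial derivatives of $\bar f_\sigma$, the part of $\bar f$ supported on $\sigma$, have no common zero in $(\overline{\mathbb F}_p^*)^n$.

*Example.* For $n=1$, $\Delta=[0,d]$ and $p\nmid d$: $\bar f=\sum_{u=0}^d\bar a_ux^u$ lies in $N(\Delta,\mathbb F_p)$ if and only if $\bar a_d\ne0$, since the only face to check is $\{d\}$, where the derivative is $d\,\bar a_dx^{d-1}$.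

**Definition (sums and $C$-functions).** Let $\bar f\in N(\Delta,\mathbb F_p)$ be defined over $\mathbb F_q$ and let $f=\sum_ua_ux^u$ be its Teichmüller lift, with $a_u\in\mu_{q-1}$ on the support (and $a_u=0$ off it). Put
$$S_f(k,T)=\sum_{x\in\mu_{q^k-1}^n}(1+T)^{\mathrm{Tr}_{\mathbb Q_{q^k}/\mathbb Q_p}(f(x))}\in\mathbb Z_p[[T]],$$
$$C_f(s,T;\mathbb F_q)=\exp\Big(\sum_{k\ge1}-(q^k-1)^{-n}S_f(k,T)\frac{s^k}k\Big)=\sum_{k\ge0}c_k(T)s^k .$$
This is $T$-adically entire in $s$. For a nontrivial locally constant character $\psi:\mathbb Z_p\to\overline{\mathbb Q}_p^*$ of order $p^m$ put $\pi_\psi=\psi(1)-1$. Then $S_f(k,\pi_\psi)=\sum_x\psi(\mathrm{Tr}(f(x)))$ is the classical sum, and $C_f(s,\pi_\psi;\mathbb F_q)$ its $C$-function.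

**Definition (polygons).** The absolute $T$-adic Newton polygon of $\bar f$ is the lower convex hull of the points $\big(k,\frac{\mathrm{ord}_Tc_k(T)}{a(p-1)}\big)$; it does not depend on the choice of $a$. For $\psi$, let $v$ be the valuation with $v(\pi_\psi)=1$; the $\psi$-polygon is the lower convex hull of the points $\big(k,\frac{v(c_k(\pi_\psi))}{a(p-1)}\big)$. I write $P(k)$ for the height of a polygon $P$ at abscissa $k$. Two trivial facts are used all the time: $P(k)$ is at most the height of the $k$-th point, and if all points lie on or above a line, so does $P$.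

There is a Zariski open dense $G_p(\Delta,\psi)\subset N(\Delta,\mathbb F_p)$ on which the $\psi$-polygon is constant, with value ${\rm GNP}_p(\Delta,\psi)$. We assume, as part of the problem, that there is likewise an open dense $G_p(\Delta,T)$ on which the absolute $T$-adic polygon is constant, with value ${\rm GNP}_p(\Delta,T)$. One has ${\rm GNP}_p(\Delta,\psi)\ge{\rm GNP}_p(\Delta,T)$, meaning "lies on or above".

The question, whose source is Chunlei Liu and Daqing Wan, "T-adic exponential sums over finite fields", arXiv:0802.2589 (2008), is: is there for each $\Delta$ a bound $p_0(\Delta)$ such that ${\rm GNP}_p(\Delta,\psi)={\rm GNP}_p(\Delta,T)$ for every prime $p>p_0(\Delta)$ and every nontrivial $\psi$?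

**Test at abscissa 1, any $\Delta$.** We have $c_1(T)=-(q-1)^{-n}S_f(1,T)$ and $S_f(1,0)=(q-1)^n$. So $c_1\in\mathbb Z_p[[T]]$ has constant term $-1$, and both points at abscissa 1 have height $0$. Section 2 shows that all $c_k$ lie in $\mathbb Z_p[[T]]$, so no point has negative height. Hence both polygons have height $0$ at $0$ and $1$, for every $\bar f$, $p$, $\psi$.

**Test on $\Delta=[0,1]$.** Let $\bar f=\bar a_1x+\bar a_0$ with $\bar a_1\neq0$, and let $\psi$ have order $p$. A nontrivial additive character of $\mathbb F_{q^k}$ sums to $0$ over $\mathbb F_{q^k}$, so over $\mathbb F_{q^k}^*$ it sums to $-1$. Therefore $S_f(k,\pi_\psi)=-\omega^k$ with $\omega=\psi(\mathrm{Tr}_{\mathbb Q_q/\mathbb Q_p}(a_0))$. Since $(q^k-1)^{-1}=-\sum_{j\ge0}q^{jk}$,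
$$C_f(s,\pi_\psi;\mathbb F_q)=\exp\Big(-\sum_{j\ge0}\sum_{k\ge1}\frac{(q^j\omega s)^k}{k}\Big)=\prod_{j\ge0}(1-q^j\omega s).$$
Up to sign, $c_k$ is the $k$-th elementary symmetric function of the $q^j\omega$, and its unique term of smallest valuation is $\omega^kq^{0+1+\dots+(k-1)}$. Here $v(q)=a(p-1)$, so the $\psi$-polygon has height $k(k-1)/2$ at $k$. Section 3 shows that the $T$-adic polygon of this $\bar f$ is also at least $k(k-1)/2$ at $k$ (see (3.5)). As the $\psi$-polygon lies above the $T$-adic one, they coincide, for every $p$. Proposition 2.2 extends this to every $\psi$.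

So far the guess holds. Section 4 tests it on cubics, where it holds again at the first interesting abscissa, and where one sees what a general proof would need. Nevertheless the answer is that the statement is **false**: for every $n\ge13$ there is a simplex $\Delta$ for which equality fails for all $\psi$ and all primes $p\equiv29\pmod{84}$, $p\ge281$. Nothing is said here about $1\le n\le12$.

## 2. Integrality, and why one character decides for all

**Lemma 2.1.** All $c_k(T)$ lie in $\mathbb Z_p[[T]]$. Hence $v(c_k(\pi_\psi))\ge\mathrm{ord}_Tc_k(T)$ for every nontrivial $\psi$.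

*Proof.* Let $L(s)=\exp(\sum_kS_f(k,T)s^k/k)$. Consider the orbits of $x\mapsto x^q$ on $\bigcup_k\mu_{q^k-1}^n$. An orbit of size $d$ lies in $\mu_{q^k-1}^n$ exactly when $d\mid k$. Since $a_u\in\mathbb Z_q$, $f(x^q)=\sigma^a(f(x))$, so $t:=\mathrm{Tr}_{\mathbb Q_{q^d}/\mathbb Q_p}(f(x))$ is constant on the orbit, and $\mathrm{Tr}_{\mathbb Q_{q^k}/\mathbb Q_p}(f(x))=\frac kdt$. The orbit contributes $\sum_{d\mid k}d\,(1+T)^{tk/d}s^k/k=-\log(1-(1+T)^ts^d)$ to $\log L$. So $L=\prod(1-(1+T)^ts^d)^{-1}$ over orbits, and $L\in1+s\mathbb Z_p[[T]][[s]]$. Next, $-(q^k-1)^{-n}=(-1)^{n-1}\sum_{j\ge0}\binom{n+j-1}jq^{jk}$, so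
$$C_f(s,T;\mathbb F_q)=\prod_{j\ge0}L(q^js)^{(-1)^{n-1}\binom{n+j-1}j}.$$
The product converges $p$-adically coefficient by coefficient, because $L(q^js)\equiv1\pmod{q^j}$. So $C_f\in1+s\mathbb Z_p[[T]][[s]]$. The second claim holds because $v(\pi_\psi)=1$ and $v\ge0$ on $\mathbb Z_p$. $\square$

**Proposition 2.2 (any $n,\Delta,p$ with $N(\Delta,\mathbb F_p)\ne\emptyset$).** If ${\rm GNP}_p(\Delta,\psi)={\rm GNP}_p(\Delta,T)$ for one nontrivial $\psi$, then it holds for all nontrivial $\psi'$.

*Proof.* A finite intersection of dense open sets is dense, so choose $\bar f$ in $G_p(\Delta,\psi)\cap G_p(\Delta,\psi')\cap G_p(\Delta,T)$. Its $T$-adic polygon and $\psi$-polygon coincide. Let $k$ be the abscissa of a vertex of this common polygon and $e_k=\mathrm{ord}_Tc_k$. At a vertex the polygon passes through the point itself, so $v(c_k(\pi_\psi))=e_k$. Write $c_k(T)=\sum_{i\ge e_k}c_{k,i}T^i$ with $c_{k,i}\in\mathbb Z_p$. The terms $i>e_k$ have valuation $>e_k$ at $T=\pi_\psi$. If $p\mid c_{k,e_k}$, the term $i=e_k$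 would have valuation $\ge e_k+v(p)>e_k$ as well, a contradiction. So $c_{k,e_k}$ is a unit. Hence $c_k(\pi_{\psi'})$ has $\pi_{\psi'}$-adic valuation exactly $e_k$.

Therefore at every vertex of the $T$-adic polygon the $\psi'$-polygon is not higher. Since $C_f$ is $T$-adically entire, $\mathrm{ord}_T(c_k)/k\to\infty$, so the $T$-adic polygon is the union of the segments joining consecutive vertices, and if there is a last vertex, then all later $c_k$ vanish. By convexity the $\psi'$-polygon lies on or below the $T$-adic polygon. By Lemma 2.1 it lies on or above it. So they are equal, and both are the generic ones by the choice of $\bar f$. $\square$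

So at a given prime, equality holds for all $\psi$ or for none.

## 3. The trace formula on a simplex with a vertex at the origin

This section turns $c_k(T)$ into a sum of products of finite minors. Let $L$ be a lattice of rank $n$ (a basis identifies it with $\mathbb Z^n$, and exponents of Laurent polynomials are elements of $L$), let $v_1,\dots,v_n\in L$ be linearly independent, $\Lambda=\bigoplus\mathbb Zv_l$, and $\Delta=\mathrm{conv}(0,v_1,\dots,v_n)$. Let $M$ be the set of elements of $L$ with nonnegative coordinates in the basis $(v_l)$, and let $\deg$ be the sum of these coordinates. It is linear, $\Delta\cap L=\{v\in M:\deg v\le1\}$, and only finitely many elements of $M$ have degree below a given bound. For a finite set $B\subset M$ put $\deg B=\sum_{u\in B}\deg u$. *Example:* $L=\mathbb Z$, $v_1=d$, $\Delta=[0,d]$, $M=\mathbb N$, $\deg u=u/d$.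

**Step 1: split $(1+T)^{\mathrm{Tr}}$ into a product over Frobenius conjugates.** The Artin–Hasse series is
$$E(X)=\exp\Big(\sum_{i\ge0}X^{p^i}/p^i\Big)=\sum_m\lambda_mX^m\in\mathbb Z_p[[X]],\qquad\lambda_m=\frac1{m!}\ \text{ for }m<p .$$
As $E(X)-1\in X+X^2\mathbb Z_p[[X]]$ is invertible under composition, there is a unique $\pi\in T+T^2\mathbb Z_p[[T]]$ with $E(\pi)=1+T$. Put $R=\mathbb Z_q[[T]]=\mathbb Z_q[[\pi]]$. For $g=\sum g_i\pi^i\in R$, $\mathrm{ord}_Tg=\min\{i:g_i\neq0\}$. Let $\sigma$ act on coefficients, fixing $T$, hence $\pi$. For $\alpha\in\mu_{q^k-1}$,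
$$\log\prod_{i=0}^{ak-1}E(\pi\alpha^{p^i})=\sum_j\frac{\pi^{p^j}}{p^j}\sum_{i=0}^{ak-1}\alpha^{p^{i+j}}=\mathrm{Tr}(\alpha)\sum_j\frac{\pi^{p^j}}{p^j}=\mathrm{Tr}(\alpha)\log(1+T),$$
so $\prod_iE(\pi\alpha^{p^i})=(1+T)^{\mathrm{Tr}(\alpha)}$; for $\alpha=0$ this is trivial. Put
$$E_f(x)=\prod_{u\in\Delta\cap L}E(\pi a_ux^u)=\sum_{v\in M}\gamma_vx^v .$$
Applying the identity to each $\alpha=a_ux^u$ and using $\sigma(a_u)=a_u^p$,
$$S_f(k,T)=\sum_{x\in\mu_{q^k-1}^n}H_k(x),\qquad H_k(x)=\prod_{i=0}^{ak-1}E_f^{\sigma^i}(x^{p^i}).$$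

**Step 2: read the sum off the coefficients of $H_k$.** A monomial $x^v$ in $E_f$ arises from exponents $m_u\ge0$ with $\sum m_uu=v$ and carries $\pi^{\sum m_u}$. Since $\deg u\le1$, $\sum m_u\ge\deg v$. So
$$\mathrm{ord}_T\gamma_v\ge\deg v. \tag{3.1}$$
The coefficient of $x^w$ in $H_k$ collects products with $\sum p^iw_i=w$, of order at least $\sum\deg w_i\ge\deg w/p^{ak-1}$. So these coefficients tend to $0$ $T$-adically and we may sum over $x$ term by term. The sum of $x^w$ over $\mu_{q^k-1}^n$ is $(q^k-1)^n$ if $w\in(q^k-1)L$ and $0$ otherwise, so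
$$S_f(k,T)=(q^k-1)^n\sum_{u\in M}(H_k)_{(q^k-1)u}.$$

**Step 3: recognize a trace.** On formal series supported on $M$ (products are defined, since each element of $M$ has finitely many decompositions as a sum of two elements of $M$) let $U_p:\sum b_vx^v\mapsto\sum b_{pv}x^v$. The operator $U_p\circ E_f$ (multiply by $E_f$, then apply $U_p$) has matrix
$$\Gamma=(\gamma_{pu-w})_{u,w\in M},\qquad\gamma_v=0\text{ for }v\notin M,$$
with row index $u$ and column index $w$. A nonzero entry needs $pu-w\in M$, hence $\deg w\le p\deg u$, so rows are finite. By (3.1), $\mathrm{ord}_T\Gamma_{u,w}\ge p\deg u-\deg w$. From $U_p\circ g(x^p)=g(x)\circ U_p$ we get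
$$U_p^{ak}\circ\prod_{i=0}^{ak-1}E_f^{\sigma^i}(x^{p^i})=U_p^{ak-1}\circ\prod_{i=1}^{ak-1}E_f^{\sigma^i}(x^{p^{i-1}})\circ(U_p\circ E_f),$$
and by iteration $U_{q^k}\circ H_k=\Gamma^{\sigma^{ak-1}}\cdots\Gamma^\sigma\Gamma=\Psi^k$ with $\Psi=\Gamma^{\sigma^{a-1}}\cdots\Gamma^\sigma\Gamma$, as $\sigma^a=1$ on $\mathbb Z_q$. The left side has matrix $\big((H_k)_{q^ku-w}\big)$, whose trace is the sum in Step 2. Hence $S_f(k,T)=(q^k-1)^n\,\mathrm{Tr}(\Psi^k)$.

*Example.* For $f=x$, $\Delta=[0,1]$: $\Gamma_{u,w}=\lambda_{pu-w}\pi^{pu-w}$. Row $0$ is $(1,0,0,\dots)$, row $1$ is $(\lambda_p\pi^p,\lambda_{p-1}\pi^{p-1},\dots,1,0,\dots)$.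

**Step 4: pass to a determinant.** An entry $\Psi_{u,w}$ is a finite sum of products along paths $u,w_1,\dots,w_{a-1},w$, of order at least $p\deg u+(p-1)\sum\deg w_i-\deg w\ge p\deg u-\deg w$. So a cyclic product of entries of $\Psi$, or a term of a principal minor, has order at least $(p-1)$ times the sum of the degrees of its indices. Traces and sums of principal minors converge. Let $\Psi_\rho$ be the truncation to indices of degree $\le\rho$. Then $\exp(-\sum_k\mathrm{Tr}(\Psi_\rho^k)s^k/k)=\det(1-s\Psi_\rho)$, and $\mathrm{Tr}(\Psi^k)-\mathrm{Tr}(\Psi_\rho^k)$ involves only cyclic products through an index of degree $>\rho$, so it tends to $0$. Letting $\rho\to\infty$,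
$$C_f(s,T;\mathbb F_q)=\det(1-s\Psi),\qquad c_k=(-1)^k\sum_{|B|=k}\det\Psi[B,B],$$
where $[B',B]$ denotes the submatrix with rows $B'$ and columns $B$.

**Step 5: expand by Cauchy–Binet.** As rows are finite, Cauchy–Binet applies to the factors of $\Psi$ and gives
$$c_k=(-1)^k\sum_{(B_i)_{i\in\mathbb Z/a},\ |B_i|=k}\ \prod_{i\in\mathbb Z/a}\det\Gamma^{\sigma^i}[B_{i+1},B_i]. \tag{3.2}$$
Each Leibniz term of a minor has order at least $\sum p\deg u-\sum\deg w$, so
$$\mathrm{ord}_T\det\Gamma^{\sigma^i}[B_{i+1},B_i]\ge p\deg B_{i+1}-\deg B_i. \tag{3.3}$$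
Multiplying around the cycle, the term of $(B_i)$ has order at least $(p-1)\sum_i\deg B_i$. Only finitely many sequences have this bound below a given number, so (3.2) converges unconditionally.

**Step 6: specialize.** For $\psi$ of order $p^m$, $\psi(1)$ is a primitive $p^m$-th root of unity, so $v(p)=p^{m-1}(p-1)\ge p-1$. The value of $\pi$ at $T=\pi_\psi$ has valuation $1$, whence
$$v(g(\pi_\psi))\ge\min_i(i+v(g_i))\ge\mathrm{ord}_Tg\qquad\text{for }g=\sum g_i\pi^i\in R. \tag{3.4}$$
Let ${\rm HP}(k)$ be the sum of the $k$ smallest degrees in $M$, with multiplicity. From (3.2), (3.3), (3.4),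
$$\mathrm{ord}_Tc_k\ \ge\ a(p-1){\rm HP}(k),\qquad v(c_k(\pi_\psi))\ \ge\ a(p-1){\rm HP}(k). \tag{3.5}$$
For $\Delta=[0,1]$ the degrees are $0,1,2,\dots$ and ${\rm HP}(k)=k(k-1)/2$, a convex function of $k$; this completes the test of Section 1.

**Step 7: isolate the main term.** Below, $\omega$ denotes either $\mathrm{ord}_T$ or $g\mapsto v(g(\pi_\psi))$. Both are additive on products, and $\omega\ge\mathrm{ord}_T$.

**Lemma 3.1.** Let $A\subset M$ with $|A|=k$ and $\delta>0$ be such that $\deg B\ge\deg A+\delta$ for all $B\ne A$ with $|B|=k$. Let $\varepsilon\ge0$ be such that $\omega(\det\Gamma^{\sigma^i}[A,A])\ge(p-1)\deg A+\varepsilon$ for all $i$. Then the term of (3.2) of a sequence with exactly $r\ge1$ indices such that $B_i\ne A$ satisfies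
$$\omega(\text{term})\ \ge\ a\big((p-1)\deg A+\varepsilon\big)+r\big((p-1)\delta-2\varepsilon\big).$$

*Proof.* Each index $i$ with $B_i\ne A$ spoils at most two transitions, so at least $a-2r$ transitions have $B_i=B_{i+1}=A$. Each of these contributes at least $p\deg B_{i+1}-\deg B_i+\varepsilon$. The others contribute at least $p\deg B_{i+1}-\deg B_i$ by (3.3). The sum is at least $(p-1)\sum_i\deg B_i+(a-2r)\varepsilon\ge(p-1)(a\deg A+r\delta)+(a-2r)\varepsilon$. $\square$

## 4. Cubics: the leading coefficient is a polynomial whose coefficients depend on $p$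

Take $\Delta=[0,3]$, $\bar f=\bar a_3x^3+\bar a_2x^2+\bar a_1x+\bar a_0$ with $\bar a_3\neq0$, and $p\equiv2\pmod3$, $p\ge11$. The degrees are $0,\frac13,\frac23,1,\dots$. Look at abscissa $2$, where $A=\{0,1\}$ and $\deg A=\frac13$. Row $0$ of $\Gamma[A,A]$ is $(\gamma_0,0)$, so $\det\Gamma[A,A]=\gamma_0\gamma_{p-1}$, with $\gamma_0=E(\pi a_0)$ a unit of $R$. Apart from the factor $E(\pi a_0)$, $\gamma_{p-1}$ is the sum over $i_1+2i_2+3m=p-1$ of $\lambda_{i_1}\lambda_{i_2}\lambda_m\,a_1^{i_1}a_2^{i_2}a_3^m\,\pi^{i_1+i_2+m}$, and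
$$i_1+i_2+m=\tfrac{p-1}3+\tfrac{2i_1+i_2}3 .$$
As $i_1+2i_2\equiv1\pmod3$, we have $2i_1+i_2\equiv2\pmod 3$. The smallest value is $2$, reached by $(i_1,i_2)=(1,0)$ and $(0,2)$. With $m=\frac{p-2}3$ the coefficient of the lowest power $\pi^{(p+1)/3}$ is
$$\frac{a_1a_3^m}{m!}+\frac{a_2^2}{2!}\frac{a_3^{m-1}}{(m-1)!}=\frac{a_3^{m-1}}{m!}\Big(a_1a_3+\frac{p-2}6a_2^2\Big)\equiv\frac{a_3^{m-1}}{m!}\Big(a_1a_3-\frac13a_2^2\Big)\pmod p .$$
So on the dense open set $3\bar a_1\bar a_3\neq\bar a_2^2$ it is a unit, and $\omega(\det\Gamma^{\sigma^i}[A,A])=\frac{p-1}3+\frac23$ for both meanings of $\omega$. Lemma 3.1 with $\delta=\frac13$, $\varepsilon=\frac23$ makes all other terms of $c_2$ strictly larger, as $\frac{p-1}3-\frac43>0$. Hence $\mathrm{ord}_Tc_2=v(c_2(\pi_\psi))=a\frac{p+1}3$, and both points at abscissa $2$ have height $y=\frac13+\frac2{3(p-1)}\le\frac12$. The line of slope $\frac12$ through $(2,y)$ lies on or below all other points: ${\rm HP}(0)={\rm HP}(1)=0$, ${\rm HP}(3)=1$, and ${\rm HP}$ increases by at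 least $1$ at each later step. So both polygons have height $y$ at $2$, and the two generic polygons agree there.

This suggests a proof of the guess. The leading coefficient of the relevant minor is a polynomial in the $a_u$, not identically zero; reduce it modulo $p$; if it remains nonzero for generic $\bar f$, then specialization loses nothing. Here is where it stops. The coefficients of that polynomial are, up to units, rational expressions in $p$ itself. Above we met $\frac{p-2}6$, which is harmless because it is $\equiv-\frac13$ modulo $p$. But a coefficient $\alpha p+\beta$ with $\alpha\neq0=\beta$ would be a nonzero rational number for every $p$, so it would be visible $T$-adically, and yet divisible by $p$ for every $p$, so it would vanish modulo $p$ for every $\bar f$. Taking $p$ large does not help.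

## 5. Two products with the same monomial, and the number $\binom72=21$

To get such a coefficient we let two products in a determinant have the same order in $\pi$ and the same monomial in the $a_u$, so that their rational coefficients are subtracted. Suppose $L$ contains points $u_1,u_2,z$ of degree less than $1$ with
$$u_2+2z=u_1+v_1, \tag{5.1}$$
and consider $D=\gamma_{pu_1-u_1}\gamma_{pu_2-u_2}-\gamma_{pu_1-u_2}\gamma_{pu_2-u_1}$ up to unit factors. Suppose further that, modulo $\Lambda$, $pu_1\equiv u_1$ and $pu_2\equiv u_1+5z$. Then by (5.1)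
$$pu_1-u_1\equiv0,\qquad pu_2-u_2\equiv7z,\qquad pu_1-u_2\equiv2z,\qquad pu_2-u_1\equiv5z .$$
Suppose that the cheapest way to write each of these vectors, counting factors $\pi$, is to use $z$ exactly $0,7,2,5$ times and otherwise only the $v_l$. Both products then use $z$ seven times. Put $m=(p-1)u_1$ and $N=pu_2-u_1-5z$. By (5.1) the $v$-exponents are $m$, $N-v_1$, $m-v_1$, $N$ respectively, so the monomials of the two products agree, and the difference of coefficients is
$$\frac1{m!}\cdot\frac1{7!\,(N-v_1)!}-\frac1{2!\,(m-v_1)!}\cdot\frac1{5!\,N!}=\frac1{m!\,N!}\Big(\frac{N_1}{7!}-\frac{m_1}{2!\,5!}\Big)=\frac{N_1-21m_1}{5040\;m!\,N!}, \tag{5.2}$$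
where $m!=\prod_lm_l!$ and $m_1,N_1$ are the first coordinates. Let $x$ and $\zeta$ be the first coordinates of $u_1$ and $z$, with denominators prime to $p$. Modulo $p$, $m_1\equiv-x$ and $N_1\equiv-(x+5\zeta)$, so $N_1-21m_1\equiv20x-5\zeta$. It vanishes modulo $p$ exactly when
$$\zeta\equiv4x\pmod p,\qquad\text{in particular when }\zeta=4x. \tag{5.3}$$

It remains to give a lattice where all these suppositions hold, and in which $0,u_1,u_2,z$ are the only points of degree less than $1$, so that the determinant on them governs an abscissa of the polygon. The other coordinates, in two blocks of six, serve this purpose.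

## 6. The lattice, the simplex, and its small points

Let $n\ge13$ and $\Lambda=\mathbb Z^n$ with standard basis $v_1,\dots,v_n$. Write $[\alpha,\beta,\gamma]$ for the vector with first coordinate $\alpha$, next six coordinates $\beta$ ("A-coordinates"), next six $\gamma$ ("B-coordinates"), and the remaining $n-13$ coordinates $0$. Put
$$u_2=\tfrac1{84}[21,3,1],\qquad z=\tfrac1{84}[36,0,4],\qquad u_1:=u_2+2z-v_1=\tfrac1{84}[9,3,9],$$
$$L=\Lambda+\mathbb Zu_2+\mathbb Zz,\qquad\Delta=\mathrm{conv}(0,v_1,\dots,v_n).$$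
A basis of $L$ identifies $L$ with $\mathbb Z^n$, and $\Delta$ becomes an $n$-dimensional integral polytope containing $0$. Section 3 applies, with $M=L\cap\mathbb R^n_{\ge0}$ and $\deg$ the sum of coordinates. Relation (5.1) holds by definition, and (5.3) holds: $x=\frac9{84}$, $\zeta=\frac{36}{84}$. The degrees are
$$\deg u_2=\tfrac{45}{84},\qquad\deg z=\tfrac{60}{84},\qquad\deg u_1=\tfrac{81}{84}.$$
Let $A=\{0,u_1,u_2,z\}$, so $\deg A=\frac{186}{84}=\frac{31}{14}$.

**Step 1: the group $L/\Lambda$.** We have $28u_1=[3,1,3]\in\Lambda$ and $21z=[9,0,1]\in\Lambda$. If $iu_1+jz\in\Lambda$, the A-coordinate $\frac i{28}$ is an integer, so $28\mid i$; then $jz\in\Lambda$, and the B-coordinate $\frac j{21}$ gives $21\mid j$. As $u_2\equiv u_1-2z$,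
$$L/\Lambda=\langle u_1\rangle\oplus\langle z\rangle\cong\mathbb Z/28\oplus\mathbb Z/21,\qquad[L:\Lambda]=588 .$$

**Step 2: the points of degree at most 1.**

**Lemma 6.1.** Every element of $M\setminus A$ has degree $\ge1$, and those of degree exactly $1$ are $v_1,\dots,v_n$. Hence $\Delta\cap L=\{0,u_1,u_2,z,v_1,\dots,v_n\}$.

*Proof.* Each element of $M$ is an element of $L\cap[0,1)^n$ plus a vector of $\mathbb N^n$. If elements of $L\cap[0,1)^n$ outside $A$ have degree $>1$, the lemma follows: an element of $M\setminus A$ whose cube part is in $A$ has a nonzero $\mathbb N^n$ part, so degree $\ge1$, with equality only for cube part $0$ and $\mathbb N^n$ part some $v_l$.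

Since $28u_2-7z=[4,1,0]\in\Lambda$ and $21z\in\Lambda$, each element of $L\cap[0,1)^n$ is the reduction of $iu_2+jz$ with $0\le i\le27$, $0\le j\le20$. Its coordinates times $84$ are $(21i+36j)\bmod84$, then $3i$ (as $3i\le81$) six times, then $(i+4j)\bmod84$ six times. So
$$84\deg=\big((21i+36j)\bmod84\big)+18i+6\big((i+4j)\bmod84\big).$$

* $i=0$: $24j+(36j\bmod84)$ equals $0,60,120,96$ for $j=0,1,2,3$, and is $\ge96$ for $j\ge4$.
* $i=1$: $24+24j+((21+36j)\bmod84)$ equals $45,105,81$ for $j=0,1,2$, and is $\ge96$ for $j\ge3$.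
* $i=2$: $48+24j+((42+36j)\bmod84)$ equals $90,150$ for $j=0,1$, and is $\ge96$ for $j\ge2$.
* $i=3$: $72+24j+((63+36j)\bmod84)$ equals $135$ for $j=0$, and is $\ge96$ for $j\ge1$.
* $i=4$: for $j<20$ it is $\ge72+24(j+1)\ge96$. For $j=20$, $i+4j=84$ reduces to $0$, and $21i+36j=804$ reduces to $48$, so the value is $72+0+48=120$.
* $i\ge5$: it is $\ge18i\ge90$.

The values $\le84$ are $0$ (the point $0$), $60$ ($z$), $45$ ($u_2$), and $81$, attained at $i=1,j=2$. There $u_2+2z=\frac1{84}[93,3,9]$ reduces to $\frac1{84}[9,3,9]=u_1$. $\square$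

**Step 3: consequences for ${\rm HP}$.** The sorted degrees are $0,\frac{45}{84},\frac{60}{84},\frac{81}{84}=\frac{54}{56}$, then values $\ge1$. So ${\rm HP}(4)=\frac{31}{14}$. For $k>4$, ${\rm HP}(k)\ge\frac{31}{14}+(k-4)$. For $k<4$, ${\rm HP}(k)\ge\frac{31}{14}-\frac{54}{56}(4-k)$. In both cases
$${\rm HP}(k)\ \ge\ \tfrac{31}{14}+\tfrac{55}{56}(k-4)+\tfrac1{56}\qquad(k\neq4). \tag{6.1}$$
Moreover, if $|B|=4$ and $B\ne A$, then $B$ arises from $A$ by replacing at least one element, of degree $\le\frac{81}{84}$, by an element of degree $\ge1$, so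
$$\deg B\ge\deg A+\tfrac3{84}=\deg A+\tfrac1{28}. \tag{6.2}$$

**Step 4: the primes.** From now on $p$ is a prime with $p\equiv29\pmod{84}$ and $p\ge281$. Then $p\equiv1\pmod{28}$ and $p\equiv8\pmod{21}$, so modulo $\Lambda$
$$pu_1\equiv u_1,\qquad pz\equiv8z,\qquad pu_2\equiv pu_1-2pz\equiv u_1-16z\equiv u_1+5z. \tag{6.3}$$
By Dirichlet's theorem there are infinitely many such $p$, and as $\varphi(84)=24$ they have density $\frac1{24}$.

**Step 5: the space $N(\Delta,\mathbb F_p)$.** By Lemma 6.1, $\bar f$ is supported on $\{0,u_1,u_2,z,v_1,\dots,v_n\}$, and its Newton polyhedron is $\Delta$ if and only if all $\bar a_{v_l}\neq0$, the $v_l$ being vertices. The faces not containing $0$ are $\mathrm{conv}(v_l:l\in I)$ with $I\ne\emptyset$, and there $\bar f_\sigma=\sum_{l\in I}\bar a_{v_l}x^{v_l}$. In coordinates of $L$, $x_i\partial_i\bar f_\sigma=\sum_{l\in I}(v_l)_i\,\bar a_{v_l}x^{v_l}$. Since $p\nmid588=2^2\cdot3\cdot7^2$, the $v_l$ are linearly independent in $L/pL$, so a common zero would force $\bar a_{v_l}x^{v_l}=0$,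 which is impossible on the torus. Hence
$$N(\Delta,\mathbb F_p)=\Big\{\prod_l\bar a_{v_l}\neq0\Big\}\cong\mathbb G_m^n\times\mathbb A^4,$$
which is irreducible. In particular $\{\bar a_z\ne0\}$ and $\{\bar a_{u_1}\bar a_z\neq0\}$ are open and dense.

## 7. The $4\times4$ minor on $A$

We compute the leading coefficient of $\det\Gamma[A,A]$.

**Step 1: bookkeeping by cost.** Write $\gamma_v=E(\pi a_0)\gamma'_v$, where
$$\gamma'_v=\sum\lambda_{i_1}\lambda_{i_2}\lambda_k\,a_{u_1}^{i_1}a_{u_2}^{i_2}a_z^k\prod_l\lambda_{m_l}a_{v_l}^{m_l}\ \pi^{\,i_1+i_2+k+\sum m_l},$$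
summed over $i_1,i_2,k,m_l\ge0$ with $i_1u_1+i_2u_2+kz+\sum m_lv_l=v$. Taking degrees, the exponent of $\pi$ equals $\deg v+{\rm cost}$ with
$$84\,{\rm cost}=3i_1+39i_2+24k .$$
(*Example:* one use of $z$ costs $1-\deg z=\frac{24}{84}$; a $v_l$ costs nothing.) Modulo $\Lambda$, $i_1u_1+i_2u_2+kz\equiv(i_1+i_2)u_1+(k-2i_2)z$. So if $v\equiv jz$, then
$$i_1+i_2=28g\ (g\ge0),\quad0\le i_2\le28g,\quad k\equiv2i_2+j\pmod{21},\qquad84\,{\rm cost}=84g+36i_2+24k. \tag{7.1}$$
Given $(i_1,i_2,k)$, the $m_l$ are determined as the coordinates of $v-i_1u_1-i_2u_2-kz$, and must be $\ge0$.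

**Step 2: reduce $4\times4$ to $2\times2$.** In row $0$, $-w\notin M$ for $w\neq0$, and $\gamma'_0=1$. In row $z$, the A-coordinates of $pz-u_1$ and $pz-u_2$ are negative, so these entries vanish. Expanding along row $0$ and then row $z$,
$$\det\Gamma[A,A]=E(\pi a_0)^4\,\gamma'_{(p-1)z}\,D,\qquad D=\gamma'_{pu_1-u_1}\gamma'_{pu_2-u_2}-\gamma'_{pu_1-u_2}\gamma'_{pu_2-u_1}. \tag{7.2}$$

**Step 3: the entry $\gamma'_{(p-1)z}$.** By (6.3), $(p-1)z\equiv7z$. The A-coordinates of $(p-1)z$ vanish, so $i_1=i_2=0$ and $k\equiv7\pmod{21}$. The unique minimum is $k=7$, of cost $\frac{7\cdot24}{84}=2$, with $v$-exponents $(p-8)z=[\frac{3(p-8)}7,0,\frac{p-8}{21}]$, integers in $[0,p)$. The leading coefficient is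
$$G_0=\frac{a_z^7}{7!}\cdot\frac{a_v^{(p-8)z}}{((p-8)z)!},\qquad\text{where }a_v^m=\prod_la_{v_l}^{m_l},\quad m!=\prod_lm_l!,$$
a unit if and only if $\bar a_z\ne0$ (the $a_{v_l}$ are roots of unity).

**Step 4: the four entries of $D$.** Put
$$m=(p-1)u_1=\big[\tfrac{3(p-1)}{28},\tfrac{p-1}{28},\tfrac{3(p-1)}{28}\big],\qquad N=pu_2-u_1-5z=\big[\tfrac{p-9}4,\tfrac{p-1}{28},\tfrac{p-29}{84}\big].$$
The coordinates are integers because $p\equiv29\pmod{84}$, they lie in $[0,p)$, and $m_1,N_1\ge1$. Hence all $\lambda$'s below are inverse factorials. We minimize (7.1) for each entry.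

* $pu_1-u_1\equiv0$, so $j=0$. The unique minimum is $i_1=i_2=k=0$, of cost $0$. The $v$-exponents are $m$; the coefficient is $\frac{a_v^m}{m!}$.
* $pu_1-u_2\equiv2z$, so $j=2$. For $g=0$: $i_2=0$, $k\equiv2$, minimum $k=2$ with $84\,{\rm cost}=48$. For $g\ge1$: $84\,{\rm cost}\ge84$. The $v$-exponents are $pu_1-(u_2+2z)=pu_1-u_1-v_1=m-v_1$; the coefficient is $\frac{a_z^2}{2!}\frac{a_v^{m-v_1}}{(m-v_1)!}$.
* $pu_2-u_1\equiv5z$, so $j=5$. For $g=0$: $k=5$, $84\,{\rm cost}=120$. For $g=1$: $i_2=0$ forces $k\ge5$, giving at least $84+120$; $i_2=1$ forces $k\ge7$, giving at least $84+36+168$; $i_2\ge2$ gives at least $84+72=156$. For $g\ge2$: at least $168$. So the minimum is unique. The $v$-exponents are $N$; the coefficient is $\frac{a_z^5}{5!}\frac{a_v^N}{N!}$.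
* $pu_2-u_2\equiv7z$, so $j=7$. For $g=0$: $k=7$, $84\,{\rm cost}=168$. For $g=1$ we need $36i_2+24k>84$: $i_2=0,1,2$ force $k\ge7,9,11$, and $i_2\ge3$ gives $36i_2\ge108$. For $g=2$ we need $36i_2+24k>0$: $i_2=0$ forces $k\ge7$, and $i_2\ge1$ is clear. For $g\ge3$: at least $252$. So the minimum is unique. The $v$-exponents are $pu_2-(u_2+2z)-5z=pu_2-u_1-v_1-5z=N-v_1$; the coefficient is $\frac{a_z^7}{7!}\frac{a_v^{N-v_1}}{(N-v_1)!}$.

The first product in $D$ has cost $0+2$, the second $\frac{48}{84}+\frac{120}{84}=2$. The degrees of the vectors add up to $(p-1)(\deg u_1+\deg u_2)$ in both. So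
$$D=\pi^{(p-1)(\deg u_1+\deg u_2)+2}(D_0+D_1\pi+\cdots),\qquad D_i\in\mathbb Z_q .$$

**Step 5: the leading coefficient.** By (5.2),
$$D_0=\frac{a_z^7\,a_v^{m+N-v_1}}{m!\,N!}\cdot\frac{N_1-21m_1}{5040},\qquad N_1-21m_1=\frac{p-9}4-\frac{9(p-1)}4=-2p,$$
so
$$D_0=-\frac p{2520}\cdot\frac{a_z^7\,a_v^{m+N-v_1}}{m!\,N!}, \tag{7.3}$$
where $m!\,N!$ and $2520$ are $p$-adic units. The leading coefficient is not zero if $a_z\ne0$, but it is divisible by $p$ for every $\bar f$.

**Step 6: summary of the minor.** Put $e=(p-1)\frac{31}{14}+4$, an integer since $28\mid p-1$. By (7.2), $\det\Gamma[A,A]\in\pi^eR$, and its coefficient at $\pi^e$ is $G_0D_0$, because $E(\pi a_0)^4\in1+\pi R$. Hence: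

* (a) $\mathrm{ord}_T\det\Gamma[A,A]\ge e$ always, with equality if $\bar a_z\neq0$.
* (b) For every $\bar f\in N(\Delta,\mathbb F_p)$ and every nontrivial $\psi$, $v\big(\det\Gamma[A,A](\pi_\psi)\big)\ge e+1$.

For (b), apply (3.4): the $\pi^e$-term has valuation at least $e+v(p)\ge e+p-1\ge e+1$, and all others at least $e+1$. Both statements hold for the conjugates $\Gamma^{\sigma^i}$, since $\sigma$ preserves vanishing and divisibility by $p$.

## 8. From the minor to the polygons at abscissa 4

By (6.2) we may apply Lemma 3.1 with this $A$ and $\delta=\frac1{28}$. With $\varepsilon=4$ or $\varepsilon=5$ as allowed by (a) or (b), a term of $c_4$ whose sequence has $r\ge1$ sets different from $A$ satisfies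
$$\omega(\text{term})\ge a\big((p-1)\tfrac{31}{14}+\varepsilon\big)+r\big(\tfrac{p-1}{28}-2\varepsilon\big),\qquad\tfrac{p-1}{28}\ge10 . \tag{8.1}$$

**Theorem 8.1.** Let $n\ge13$ and $\Delta$ be as in Section 6. For every prime $p\equiv29\pmod{84}$ with $p\ge281$ and every nontrivial $\psi$,
$${\rm GNP}_p(\Delta,\psi)(4)\ \ge\ \tfrac{31}{14}+\tfrac5{p-1}\ >\ \tfrac{31}{14}+\tfrac4{p-1}\ \ge\ {\rm GNP}_p(\Delta,T)(4).$$
In particular ${\rm GNP}_p(\Delta,\psi)\ne{\rm GNP}_p(\Delta,T)$ for infinitely many primes $p$ (a set of density $\ge\frac1{24}$) and all $\psi$. So no bound $p_0(\Delta)$ exists, and the statement in question is false.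

*Proof.* **The $T$-adic upper bound.** Here $\omega=\mathrm{ord}_T$ and $\varepsilon=4$. Suppose $\bar a_z\ne0$. As $10>8$, (8.1) shows that every sequence other than the constant one $B_i=A$ contributes order $>ae$. The constant sequence contributes $\prod_i\det\Gamma^{\sigma^i}[A,A]$, whose coefficient at $\pi^{ae}$ is $\prod_i\sigma^i(G_0D_0)$, the norm from $\mathbb Q_q$ to $\mathbb Q_p$ of a nonzero element. So $\mathrm{ord}_Tc_4=ae$, and the absolute $T$-adic polygon of $\bar f$ at $4$ is $\le\frac e{p-1}=\frac{31}{14}+\frac4{p-1}$. The open dense sets $\{\bar a_z\neq0\}$ and $G_p(\Delta,T)$ meet, which gives the right-hand inequality.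

**The $\psi$ lower bound.** Here $\omega=v(\,\cdot\,(\pi_\psi))$ and $\varepsilon=5$, by (b). Let $\bar f\in N(\Delta,\mathbb F_p)$ be arbitrary. The constant sequence contributes valuation $\ge a(e+1)$ by (b), and so do all others by (8.1), as $\frac{p-1}{28}-10\ge0$. So $v(c_4(\pi_\psi))\ge a(e+1)$. Put
$$y=\frac{e+1}{p-1}=\frac{31}{14}+\frac5{p-1}\ \le\ \frac{31}{14}+\frac1{56}\qquad(p\ge281).$$
For $k\ne4$, (3.5) and (6.1) show that the $k$-th point has height at least ${\rm HP}(k)\ge\frac{31}{14}+\frac1{56}+\frac{55}{56}(k-4)\ge y+\frac{55}{56}(k-4)$. The point at $k=4$ has height at least $y$. So all points lie on or above the line of slope $\frac{55}{56}$ through $(4,y)$, and the $\psi$-polygon of every $\bar f$ is at least $y$ at $4$. In particular the generic one is. $\square$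

## 9. The exact heights at abscissa 4

**Theorem 9.1.** For the same $\Delta$ and all sufficiently large primes $p\equiv29\pmod{84}$, for every nontrivial $\psi$,
$${\rm GNP}_p(\Delta,T)(4)=\tfrac{31}{14}+\tfrac4{p-1},\qquad{\rm GNP}_p(\Delta,\psi)(4)=\tfrac{31}{14}+\tfrac5{p-1}.$$
The first equality holds for all such $p\ge281$. The second holds if $p>281$ and $p$ does not divide the numerator of the nonzero rational number
$$K_0=21\Big(\frac{5487}{28^3}\Big)^7-\frac{1989}{64}\Big(\frac{645569}{84^3}\Big)^6 .$$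

*Proof.* **Step 1: the $T$-adic height.** The bound $\le$ is in Theorem 8.1. For $\ge$, let $\bar f$ be arbitrary. By (a) the constant sequence contributes order $\ge ae$ to $c_4$, and by (8.1) with $\varepsilon=4$ so do all others. Hence the point at $4$ has height $\ge\frac e{p-1}$. Since $\frac4{p-1}\le\frac1{56}$, (3.5) and (6.1) put all other points above the line of slope $\frac{55}{56}$ through $(4,\frac e{p-1})$, as before.

For the $\psi$-height we show that the coefficient $D_1$, next after the one divisible by $p$, is generically a unit.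

**Step 2: the terms of cost exactly one above the minimum.** For fixed $v$ the exponents of $\pi$ are integers, so the next possible cost is the minimum plus $1$. By (7.1) we solve $84g+36i_2+24k=84\,{\rm cost}_{\min}+84$ with $k\equiv2i_2+j\pmod{21}$. For $g=0$ we have $i_2=0$, and $24k$ would have to be $84$, $132$, $204$ or $252$, none a multiple of $24$. So $g\ge1$.

* $j=0$, total $84$: $g=1$ and $i_2=k=0$, which satisfies the congruence.
* $j=2$, total $132$: $g=1$ and $3i_2+2k=4$, so $(i_2,k)=(0,2)$, which satisfies it.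
* $j=5$, total $204$: for $g=1$, $3i_2+2k=10$ has solutions $(0,5)$ and $(2,2)$; the congruence $k\equiv2i_2+5$ holds for $(0,5)$ and fails for $(2,2)$, since $2\not\equiv9$. For $g=2$, $3i_2+2k=3$ gives $(1,0)$, and $0\not\equiv7$.
* $j=7$, total $252$: for $g=1$, $3i_2+2k=14$ has solutions $(0,7),(2,4),(4,1)$; the congruence $k\equiv2i_2+7$ holds for $(0,7)$ and fails for the others, since $4\not\equiv11$ and $1\not\equiv15$. For $g=2$, $3i_2+2k=7$ gives $(1,2)$, and $2\not\equiv9$. For $g=3$, $(0,0)$, and $0\not\equiv7$.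

So in all four entries the next term has $i_1=28$, $i_2=0$ and the same $k$ as the minimal term. It is the minimal term with an additional factor $\frac{a_{u_1}^{28}}{28!}$ and with $v$-exponents lowered by $\lambda:=28u_1=[3,1,3]$. These exponents stay nonnegative: for $p\ge281$ the coordinates of $m$ are at least $30,10,30$ and those of $N$ at least $68,10,3$.

**Step 3: a formula for $D_1$.** Put $[m]_\lambda=\prod_lm_l(m_l-1)\cdots(m_l-\lambda_l+1)$, so $\frac1{(m-\lambda)!}=\frac{[m]_\lambda}{m!}$. Also $\frac1{(m-v_1-\lambda)!}=\frac{m_1[m-v_1]_\lambda}{m!}$, and since $\lambda_1=3$,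
$$m_1[m-v_1]_\lambda=(m_1-3)[m]_\lambda,$$
because in the first coordinate $m_1(m_1-1)(m_1-2)(m_1-3)$ can be grouped either way. The same holds for $N$. In each of the two products of $D$, the coefficient one step above the leading one comes from raising one of the two factors. Hence
$$\frac{28!\,m!\,N!\,D_1}{a_{u_1}^{28}\,a_z^7\,a_v^{m+N-v_1-\lambda}}=\frac{[m]_\lambda N_1+(N_1-3)[N]_\lambda}{7!}-\frac{(m_1-3)[m]_\lambda+m_1[N]_\lambda}{2!\,5!},$$
where, if $a_{u_1}a_z=0$, this means that $D_1$ is the stated combination times the monomial. Collecting,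
$$[m]_\lambda\Big(\frac{N_1}{5040}-\frac{m_1-3}{240}\Big)+[N]_\lambda\Big(\frac{N_1-3}{5040}-\frac{m_1}{240}\Big)\equiv\frac3{5040}\big(21[m]_\lambda-[N]_\lambda\big)\pmod p,$$
since $N_1\equiv21m_1$ and $5040=21\cdot240$.

**Step 4: evaluate modulo $p$.** We have $m\equiv-[\frac3{28},\frac1{28},\frac3{28}]$ and $N\equiv-[\frac94,\frac1{28},\frac{29}{84}]$ modulo $p$. For $m$, the first and the six B-coordinates each contribute $-\frac{3\cdot31\cdot59}{28^3}=-\frac{5487}{28^3}$, and the six A-coordinates each contribute $-\frac1{28}$. For $N$, the first coordinate contributes $-\frac{9\cdot13\cdot17}{64}=-\frac{1989}{64}$, the A-coordinates $-\frac1{28}$ each, and the B-coordinates $-\frac{29\cdot113\cdot197}{84^3}=-\frac{645569}{84^3}$ each. So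
$$[m]_\lambda\equiv-28^{-6}\Big(\frac{5487}{28^3}\Big)^7,\qquad[N]_\lambda\equiv-28^{-6}\,\frac{1989}{64}\Big(\frac{645569}{84^3}\Big)^6,$$
and $21[m]_\lambda-[N]_\lambda\equiv-28^{-6}K_0$. The number $K_0$ is not zero: $4\cdot5487=21948<21952=28^3$, so its first term is less than $21\cdot4^{-7}<1$; and $645569>592704=84^3$, so the subtracted term exceeds $\frac{1989}{64}>31$. The denominator of $K_0$ has only the prime factors $2,3,7$. So if $p$ does not divide the numerator of $K_0$ and $\bar a_{u_1}\bar a_z\ne0$, then $D_1$ is a unit.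

**Step 5: conclude.** Let $p>281$ not divide the numerator of $K_0$, and let $\bar a_{u_1}\bar a_z\neq0$. By (7.2) the coefficient of $\pi^{e+1}$ in $\det\Gamma[A,A]$ is $G_0D_1$ plus a multiple of $D_0$, hence $\equiv G_0D_1\pmod p$, a unit. The $\pi^e$-term has valuation at least $e+p-1>e+1$, and the terms beyond $\pi^{e+1}$ have valuation at least $e+2$. So $v(\det\Gamma[A,A](\pi_\psi))=e+1$, and the same holds for the conjugates. The constant sequence therefore contributes valuation exactly $a(e+1)$ to $c_4(\pi_\psi)$. By (8.1) with $\varepsilon=5$ and $\frac{p-1}{28}>10$, all other terms have valuation $>a(e+1)$. Hence $v(c_4(\pi_\psi))=a(e+1)$ on the open dense set $\{\bar a_{u_1}\bar a_z\ne0\}$, which meets $G_p(\Delta,\psi)$. So ${\rm GNP}_p(\Delta,\psi)(4)\le\frac{e+1}{p-1}=\frac{31}{14}+\frac5{p-1}$, and Theorem 8.1 gives the reverse inequality. Only finitely many primes are excluded. $\square$
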